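\title{Local-to-global orderability of groups and the ultrafilter lemma}

\begin{abstract}
In Zermelo--Fraenkel set theory without the axiom of choice, the ultrafilter lemma implies that a group is bi-orderable as soon as all its finitely generated subgroups are. We prove the converse, so the two statements are equivalent over $\mathsf{ZF}$; this answers a question of Corson in the negative. The converse follows already from the case of groups whose finitely generated subgroups embed in the group of increasing affine maps of the real line. The corresponding principle for left-orders is also equivalent to the ultrafilter lemma. In both cases we read an ultrafilter off a two-coloring of a Boolean algebra with no monochromatic triple in a certain family, and we build a group in which the signs of every order form such a coloring.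
\end{abstract}

\section{Introduction}\label{sec:intro}

We work throughout in $\mathsf{ZF}$, Zermelo--Fraenkel set theory without the axiom of choice. A \emph{total order} on a set $X$ is a binary relation $<$ such that $x<x$ fails for all $x$, exactly one of $x<y$, $y<x$ holds for distinct $x,y$, and $x<y$, $y<z$ imply $x<z$. A total order on a group $G$ is a \emph{left-order} if $g<h$ implies $kg<kh$ for all $g,h,k\in G$, and a \emph{bi-order} if $g<h$ implies both $kg<kh$ and $gk<hk$. The group is \emph{left-orderable} or \emph{bi-orderable} if it admits such an order. A \emph{filter} on a set $X$ is a family of subsets of $X$ that contains $X$ and is closed under finite intersections and under supersets; it is \emph{proper} if it does not contain $\emptyset$, and a proper filter is an \emph{ultrafilter} if it contains one of $A$, $X\setminus A$ for every $A\subseteq X$. We compare three statements.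
\begin{itemize}
\item[] $\mathrm{LG}$: a group is bi-orderable if and only if all its finitely generated subgroups are.
\item[] $\mathrm{LG}^{\mathrm{left}}$: a group is left-orderable if and only if all its finitely generated subgroups are.
\item[] $\mathrm{UL}$ (the ultrafilter lemma): every proper filter on a set extends to an ultrafilter.
\end{itemize}

The local-to-global principles are compactness statements. To order $G$ is to decide, for each $g\neq1$, which of $g$ and $g^{-1}$ lies above $1$, and every condition on these decisions involves at most three elements of $G$. If each finite set of conditions can be met, then propositional compactness meets all of them at once. This is the proof of the known implication $\mathrm{UL}\Rightarrow\mathrm{LG}$, which we recall in Section~\ref{sec:cones}.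

Two simple cases show what is at stake. For a countable group the decisions can be made one at a time along an enumeration; in this way $\mathsf{ZF}$ proves $\mathrm{LG}^{\mathrm{left}}$ for countable groups (Lemma~\ref{lem:countable}). At the other end, let $X$ be an arbitrary set and let $G$ be the free abelian group on $X$. Each finitely generated subgroup lies in a copy of some $\mathbb Z^n$, which is bi-ordered lexicographically, and an order on $G$ restricts to the basis $X$. So $\mathrm{LG}$ implies that every set has a total order. The following question is posed in \cite{Corson}.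
\begin{quote}
\emph{Is $\mathrm{LG}$ strictly weaker than $\mathrm{UL}$? That is, is there a model of $\mathsf{ZF}$ in which $\mathrm{LG}$ holds and $\mathrm{UL}$ fails?}
\end{quote}

One might guess that the answer is yes. The ultrafilter lemma is equivalent to compactness for arbitrary systems of finite conditions, and the systems that come from groups are special. Their basic condition is that if $ghk=1$, then $g,h,k$ are not all above $1$ and not all below $1$. The multiplication of the group dictates which triples are constrained, and relations imposed to constrain some triples have consequences that constrain others. Nevertheless the answer is no. Let $\mathrm{Aff}_+(\mathbb R)$ be the group of maps $x\mapsto ax+b$ of $\mathbb R$ with $a,b\in\mathbb R$ and $a>0$. A group is \emph{metabelian} if its commutator subgroup is abelian.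

\begin{theorem}\label{thm:bi}
In $\mathsf{ZF}$ the following are equivalent:
\begin{enumerate}
\item[(1)] $\mathrm{UL}$;
\item[(2)] $\mathrm{LG}$;
\item[(3)] $\mathrm{LG}$ for metabelian groups;
\item[(4)] every group all of whose finitely generated subgroups embed in $\mathrm{Aff}_+(\mathbb R)$ is bi-orderable.
\end{enumerate}
In particular, no model of $\mathsf{ZF}$ satisfies $\mathrm{LG}$ and the negation of $\mathrm{UL}$.
\end{theorem}

\begin{theorem}\label{thm:left}
In $\mathsf{ZF}$, $\mathrm{UL}$ is equivalent to $\mathrm{LG}^{\mathrm{left}}$.
\end{theorem}

The proofs have a common first step: Section~\ref{sec:colorings} rewrites the existence of an ultrafilter on a Boolean algebra $B$ as a system of conditions of exactly the shape above, ``these three signs are not all equal''. We then need a group that imposes these conditions on the signs of chosen elements and imposes nothing else that a finite part of $B$ could notice. For bi-orders this is an affine group over a field of rational functions (Sections~\ref{sec:affine} and~\ref{sec:proofbi}). For left-orders it is built from square roots of a translation of the line (Sections~\ref{sec:roots}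 and~\ref{sec:proofleft}).

Choice enters our arguments only in two harmless forms. Choosing from finitely many nonempty sets is justified in $\mathsf{ZF}$ by induction on their number. When infinitely many selections are needed, the candidates come with an explicit enumeration and we take the first suitable one.

\section{Positive cones and the easy implications}\label{sec:cones}

A \emph{positive cone} in a group $G$ is a subset $P$ such that $1\notin P$, exactly one of $g,g^{-1}$ lies in $P$ for each $g\neq1$, and $g,h\in P$ implies $gh\in P$.

\begin{lemma}\label{lem:cones}
If $<$ is a left-order on $G$, then $P=\{g:g>1\}$ is a positive cone, and it is invariant under conjugation if $<$ is a bi-order. Conversely, if $P$ is a positive cone, then $g<h:\Leftrightarrow g^{-1}h\in P$ defines a left-order, which is a bi-order if $P$ is invariant under conjugation.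
\end{lemma}

\begin{proof}
Let $<$ be a left-order. If $g,h>1$ then $gh>g>1$. Multiplying by $g^{-1}$ shows that $g<1$ is equivalent to $1<g^{-1}$, so exactly one of $g,g^{-1}$ is in $P$ when $g\ne1$. For a bi-order, $g>1$ gives $kgk^{-1}>kk^{-1}=1$. Conversely, let $P$ be a positive cone. The relation is irreflexive because $1\notin P$, total because $h^{-1}g=(g^{-1}h)^{-1}$, transitive because $g^{-1}k=(g^{-1}h)(h^{-1}k)$, and left-invariant because $(kg)^{-1}(kh)=g^{-1}h$. Finally $(gk)^{-1}(hk)=k^{-1}(g^{-1}h)k$.
\end{proof}

In a left-ordered group the \emph{sign} of $g\neq1$ is $+1$ if $g>1$ and $-1$ if $g<1$. The negative elements form the set $P^{-1}$, which is closed under products because $g^{-1}h^{-1}=(hg)^{-1}$. We shall use three consequences.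
\begin{enumerate}
\item[(S1)] A product of elements of the same sign has that sign; in particular it is not $1$.
\item[(S2)] If $p\neq1$, then $p$ and $p^2$ have the same sign.
\item[(S3)] In a bi-ordered group, conjugate elements have the same sign.
\end{enumerate}

\begin{example}\label{ex:aff}
Write $(b,a)$ for the map $x\mapsto ax+b$ in $\mathrm{Aff}_+(\mathbb R)$, so that $(b,a)(b',a')=(b+ab',aa')$ and $(b,a)^{-1}=(-b/a,1/a)$. Let $P$ consist of the $(b,a)$ with $a>1$, or with $a=1$ and $b>0$. The two formulas show that $P$ is a positive cone. Conjugation preserves the slope $a$, and $(d,c)(b,1)(d,c)^{-1}=(cb,1)$ with $c>0$, so $P$ is invariant under conjugation. Hence $\mathrm{Aff}_+(\mathbb R)$ is bi-orderable. It is metabelian, since all commutators have slope $1$ and translations commute.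
\end{example}

The \emph{compactness theorem for propositional logic} says: if $\Sigma$ is a set of propositional formulas in an arbitrary set of variables, and every finite subset of $\Sigma$ is satisfied by some truth assignment, then $\Sigma$ is satisfied by some truth assignment. It is a standard theorem that this statement is equivalent to $\mathrm{UL}$ in $\mathsf{ZF}$ \cite[Ch.~2]{Jech}.

\begin{proposition}\label{prop:easy}
$\mathrm{UL}$ implies $\mathrm{LG}$ and $\mathrm{LG}^{\mathrm{left}}$. In Theorem~\ref{thm:bi}, $(1)\Rightarrow(2)\Rightarrow(3)\Rightarrow(4)$.
\end{proposition}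

\begin{proof}
An order on a group restricts to every subgroup, so only the ``if'' directions need proof. Let all finitely generated subgroups of $G$ be left-orderable (bi-orderable). Take one variable $[g\in P]$ for each $g\in G$, and let $\Sigma$ say that $1\notin P$; that exactly one of $g,g^{-1}$ is in $P$, for each $g\neq1$; that $g,h\in P$ implies $gh\in P$, for all $g,h$; and, for bi-orders, that $g\in P$ implies $hgh^{-1}\in P$, for all $g,h$. A finite subset of $\Sigma$ is indexed by finitely many elements $g,h$. The subgroup $H$ they generate has a positive cone $P_H$ (invariant under conjugation in $H$), and declaring $[g\in P]$ true exactly for $g\in P_H$ satisfies the finite subset. By compactness $\Sigma$ is satisfiable, and Lemma~\ref{lem:cones} turns the resulting cone into an order.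

This proves $(1)\Rightarrow(2)$, and (3) is a special case of (2). Assume (3), and let $G$ be as in (4). Any four elements $x,y,z,w$ of $G$ generate a subgroup that embeds in the metabelian group $\mathrm{Aff}_+(\mathbb R)$, so the commutators $[x,y]$ and $[z,w]$ commute. Hence $G$ is metabelian. Its finitely generated subgroups are bi-orderable by Example~\ref{ex:aff}, and (3) applies.
\end{proof}

It remains to prove that (4) implies $\mathrm{UL}$ and that $\mathrm{LG}^{\mathrm{left}}$ implies $\mathrm{UL}$.

\section{Ultrafilters as colorings}\label{sec:colorings}

Let $B$ be a Boolean algebra; we call it \emph{nontrivial} if $0\neq1$. An \emph{ultrafilter} on $B$ is a subset $U$ that contains $1$ but not $0$, is closed upward and under $\wedge$, and contains one of $a,\neg a$ for each $a\in B$. A \emph{partition} is a triple $(a,b,c)\in B^3$ with $a\wedge b=a\wedge c=b\wedge c=0$ and $a\vee b\vee c=1$; entries may be $0$, and so may be repeated.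

We want the members of $U$ to be singled out by their sign in an order. There is an obstacle: the reverse of an order is an order of the same kind, so every condition satisfied by the signs of all orders survives the exchange of $+1$ and $-1$, whereas the complement of an ultrafilter is not an ultrafilter. The remedy is to read all signs relative to the sign of $1\in B$. Let $\mathcal T\subseteq B^3$ consist of
\begin{itemize}
\item all partitions $(a,b,c)$, and
\item all triples $(a,b,1)$ with $a\wedge b=0$.
\end{itemize}
For $E\subseteq B$ put $\mathcal T_E=\mathcal T\cap E^3$. A map $\sigma:E\to\{+1,-1\}$ is a \emph{good coloring} of $E$ if for every $(a,b,c)\in\mathcal T_E$ the values $\sigma(a),\sigma(b),\sigma(c)$ are not all equal.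

\begin{lemma}\label{lem:ultra}
If $\sigma$ is a good coloring of $B$, then $U=\{b\in B:\sigma(b)=\sigma(1)\}$ is an ultrafilter on $B$.
\end{lemma}

\begin{proof}
We have $1\in U$. The two families of triples give two facts.
\begin{enumerate}
\item[(a)] If $a\wedge b=0$, then $a,b$ are not both in $U$, since $(a,b,1)$ is not monochromatic. For $a=b=0$ this says $0\notin U$.
\item[(b)] Every partition has an entry in $U$, since otherwise all three entries have color $-\sigma(1)$.
\end{enumerate}
Fact (b) for $(a,\neg a,0)$, together with (a), shows that exactly one of $a,\neg a$ is in $U$. If $a\in U$ and $a\le b$, then $a\wedge\neg b=0$, so $\neg b\notin U$ by (a), and $b\in U$. Finally let $a,b\in U$ and apply (b) to the partition $(a\wedge b,\ a\wedge\neg b,\ \neg a)$. Here $\neg a\notin U$, and $a\wedge\neg b\notin U$ by (a), because it is disjoint from $b\in U$. So $a\wedge b\in U$.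
\end{proof}

Both families are needed. In the algebra $\{0,a,\neg a,1\}$, the coloring with $\sigma(0)=-1$ and all other values $+1$ respects all partitions, since each of them has an entry $0$ and a nonzero entry, and yet $U$ contains both $a$ and $\neg a$. In any nontrivial $B$, the coloring with $U=\{1\}$ respects all triples $(a,b,1)$ with $a\wedge b=0$.

Finite parts of $B$ can be colored without any choice principle. This is the only place where $0\neq1$ is used.

\begin{lemma}\label{lem:finite}
Let $B$ be nontrivial. Every finite $E\subseteq B$ has a good coloring.
\end{lemma}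

\begin{proof}
The subalgebra $B_0$ generated by $E$ is finite and nontrivial, so it has a minimal nonzero element $\alpha$. For $b\in B_0$ we have $\alpha\wedge b\in\{0,\alpha\}$. Put $\sigma(b)=+1$ if $\alpha\le b$ and $\sigma(b)=-1$ otherwise. Two disjoint elements do not both lie above $\alpha\neq0$, so every triple $(a,b,c)\in\mathcal T_E$ has color $-1$ at $a$ or at $b$. It also has an entry of color $+1$: for $(a,b,1)$ this is $1$, and for a partition, $\alpha=(\alpha\wedge a)\vee(\alpha\wedge b)\vee(\alpha\wedge c)$ forces one of the three meets to be nonzero, hence equal to $\alpha$.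
\end{proof}

\begin{proposition}\label{prop:reduction}
If every nontrivial Boolean algebra has a good coloring, then $\mathrm{UL}$ holds.
\end{proposition}

\begin{proof}
Let $\mathcal F$ be a proper filter on $X$. For $A,A'\subseteq X$ put $A\sim A'$ if $A\cap Z=A'\cap Z$ for some $Z\in\mathcal F$. Since $\mathcal F$ is closed under finite intersections, $\sim$ is an equivalence relation compatible with $\cap$, $\cup$ and complement, so $B=\mathcal P(X)/{\sim}$ is a Boolean algebra and $A\mapsto[A]$ is a homomorphism. If $X\sim\emptyset$ then $Z=\emptyset$ for some $Z\in\mathcal F$, which is excluded; so $B$ is nontrivial. By Lemma~\ref{lem:ultra} there is an ultrafilter $U$ on $B$. Its preimage $\{A\subseteq X:[A]\in U\}$ is an ultrafilter on $X$, and it contains $\mathcal F$ because $[Z]=[X]=1$ for $Z\in\mathcal F$.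
\end{proof}

\section{The affine group of a Boolean algebra}\label{sec:affine}

Fix a nontrivial Boolean algebra $B$. We look for a group with nontrivial elements $X_b$ $(b\in B)$ such that in every bi-order the signs of the $X_b$ form a good coloring, and such that all finitely generated subgroups are bi-orderable. The smallest algebra, $B=\{0,1\}$, already shows what to do. There
\[
\mathcal T=\{(1,0,0),\ (0,1,0),\ (0,0,1),\ (0,1,1),\ (1,0,1)\},
\]
and the good colorings are the two with $\sigma(0)=-\sigma(1)$.

By (S1), the relation $X_a+X_b+X_c=0$ in an ordered abelian group forbids equal signs, so the first attempt is the abelian group with these relations for all $(a,b,c)\in\mathcal T$. But $(0,0,1)$ and $(0,1,1)$ give $2X_0+X_1=0$ and $X_0+2X_1=0$, hence $3X_0=0$, and by (S1) an ordered group has no nontrivial elements of finite order. The relations overdetermine the $X_b$.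

To relieve this, we allow coefficients. If a group $\Lambda$ acts on an abelian group $K$, then in $K\rtimes\Lambda$ the action is by conjugation, so by (S3) the elements of $\Lambda$ behave like positive scalars. The second attempt gives each triple $t=(a,b,c)$ a scalar $W_t$ and imposes $X_a+X_b+W_tX_c=0$; the relation now determines $W_t$ and leaves the $X_b$ free. But for $t=(0,1,0)$ and $t'=(0,1,1)$ we get $W_tX_0=-(X_0+X_1)=W_{t'}X_1$, so $X_0$ and $X_1$ have the same sign, while $(0,0,1)$ forces opposite signs. The relation constrains the relative size of $X_a$ and $X_b$, and different triples make conflicting demands. With a second scalar for each triple, only the signs matter.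

\begin{lemma}\label{lem:signs}
Let $\epsilon_1,\epsilon_2,\epsilon_3\in\{\pm1\}$ be not all equal. Then there are real $\eta,\omega>0$ with $\epsilon_1+\eta\epsilon_2+\omega\epsilon_3=0$.
\end{lemma}

\begin{proof}
If $\epsilon_1\neq\epsilon_3$, take $\eta=\frac12$; then $\epsilon_1+\frac12\epsilon_2$ has the sign of $\epsilon_1=-\epsilon_3$. If $\epsilon_1=\epsilon_3$, then $\epsilon_2=-\epsilon_1$; take $\eta=2$, so that $\epsilon_1+2\epsilon_2=-\epsilon_1=-\epsilon_3$. In both cases $\omega=-(\epsilon_1+\eta\epsilon_2)/\epsilon_3$ is positive.
\end{proof}

The suitable $\eta$ depends on the coloring, which we do not have. We therefore make it an indeterminate. Let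
\[
K=\mathbb Q\bigl(X_b\ (b\in B),\ Y_t\ (t\in\mathcal T)\bigr)
\]
be the field of rational functions in independent indeterminates. For $t=(a,b,c)\in\mathcal T$ put
\begin{equation}\label{eq:W}
W_t=-\frac{X_a+Y_tX_b}{X_c},\qquad\text{so that}\qquad X_a+Y_tX_b+W_tX_c=0 .
\end{equation}
The polynomial $X_a+Y_tX_b$ is nonzero, also when $a=b$, so $W_t\in K^\times$. Let $\Lambda\le K^\times$ be the subgroup generated by all $Y_t$ and $W_t$, and let $G=K\rtimes\Lambda$ be the set $K\times\Lambda$ with
\[
(u,f)(u',f')=(u+fu',\,ff').
\]
This is the group of maps $x\mapsto fx+u$ of $K$, with identity $(0,1)$. It is metabelian, because commutators have second coordinate $1$. No choice is made in its definition. We cannot replace $\Lambda$ by $K^\times$: the scalar $-1$ conjugates $(u,1)$ to its inverse, which (S3) forbids.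

\begin{proposition}\label{prop:biglobal}
If $G$ is bi-orderable, then $B$ has a good coloring.
\end{proposition}

\begin{proof}
Fix a bi-order on $G$. For $u\in K\setminus\{0\}$ the \emph{sign of $u$} means the sign of $(u,1)$. We compute
\[
(0,f)(u,1)(0,f)^{-1}=(fu,f)(0,f^{-1})=(fu,1),
\]
so $u$ and $fu$ have the same sign for $f\in\Lambda$, by (S3). Let $\sigma(b)$ be the sign of $X_b\neq0$. Suppose that $\sigma(a)=\sigma(b)=\sigma(c)$ for some $t=(a,b,c)\in\mathcal T$. Then $(X_a,1)$, $(Y_tX_b,1)$ and $(W_tX_c,1)$ have the same sign, and their product is $(X_a+Y_tX_b+W_tX_c,1)=(0,1)$ by \eqref{eq:W}. This contradicts (S1).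
\end{proof}

\begin{example}\label{ex:two}
Let $B=\{0,1\}$, so that $K$ has seven indeterminates. To order $G$, we substitute real numbers for them in such a way that all $Y_t$ and $W_t$ become positive. Substitute $-1$ for $X_0$ and $+1$ for $X_1$, following a good coloring, and substitute for $Y_t$ the number $\eta$ from the proof of Lemma~\ref{lem:signs}:
\[
\begin{array}{c|ccccc}
t&(1,0,0)&(0,1,0)&(0,0,1)&(0,1,1)&(1,0,1)\\ \hline
Y_t&1/2&2&1/2&1/2&2\\
X_a+Y_tX_b&1/2&1&-3/2&-1/2&-1\\
W_t&1/2&1&3/2&1/2&1
\end{array}
\]
All values of $Y_t$ and $W_t$ are positive. This substitution is not a field homomorphism on $K$, since it sends $X_0+X_1$ to $0$. But positivity of ten continuous functions persists near the chosen point of $\mathbb R^7$, and substitution at a nearby point with algebraically independent coordinates embeds $K$ in $\mathbb R$ and $\Lambda$ in $\mathbb R_{>0}$. Then $G$ embeds in $\mathrm{Aff}_+(\mathbb R)$. The next section does this for every finite part of every $B$.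
\end{example}

If $B$ were trivial, $\mathcal T$ would contain $t=(0,0,0)$, and \eqref{eq:W} would express the identity as a product of three conjugates of $(X_0,1)$ inside the subgroup generated by $(X_0,1)$, $(0,Y_t)$, $(0,W_t)$. That finitely generated subgroup has no bi-order.

\section{Proof of Theorem~\ref{thm:bi}}\label{sec:proofbi}

We first supply the generic point. The argument is the Baire category theorem for $\mathbb R^N$, which holds in $\mathsf{ZF}$; we write it out to show that no choice is used.

\begin{lemma}\label{lem:generic}
Every nonempty open set $\Omega\subseteq\mathbb R^N$ contains a point whose coordinates are algebraically independent over $\mathbb Q$.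
\end{lemma}

\begin{proof}
A \emph{box} is a product of $N$ closed intervals with distinct rational endpoints. Fix an enumeration of the boxes and an enumeration $p_1,p_2,\dots$ of the nonzero polynomials in $N$ variables with integer coefficients. A nonzero polynomial does not vanish on the whole interior of a box; this follows by induction on $N$, because a nonzero polynomial in one variable has finitely many roots. Let $Q_0$ be the first box contained in $\Omega$. Given $Q_{k-1}$, the polynomial $p_k$ is nonzero at some interior point of $Q_{k-1}$, hence on some box contained in $Q_{k-1}$; let $Q_k$ be the first such box. In each coordinate take the supremum of the left endpoints of the $Q_k$. The resulting point lies in every $Q_k$, so it lies in $\Omega$ and no $p_k$ vanishes there.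
\end{proof}

\begin{proposition}\label{prop:bilocal}
Let $B$ be nontrivial. Every finitely generated subgroup of $G=K\rtimes\Lambda$ embeds in $\mathrm{Aff}_+(\mathbb R)$.
\end{proposition}

\begin{proof}
For finite $E\subseteq B$ let $K_E=\mathbb Q(X_b\ (b\in E),\ Y_t\ (t\in\mathcal T_E))$, and let $\Lambda_E\le K_E^\times$ be generated by the $Y_t,W_t$ with $t\in\mathcal T_E$. Then $K_E\rtimes\Lambda_E$ is a subgroup of $G$. Let $(u_1,f_1),\dots,(u_n,f_n)\in G$. Each $u_i$ involves finitely many indeterminates, and each $f_i$ is a word in finitely many $Y_t^{\pm1},W_t^{\pm1}$. Let $E$ consist of $1$, all $b$ for which $X_b$ occurs, and all entries of the triples $t$ that occur. Then all $(u_i,f_i)$ lie in $K_E\rtimes\Lambda_E$, and it suffices to embed this group.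

Let $\Omega$ be the set of real points with coordinates $\xi_b$ $(b\in E)$ and $\eta_t$ $(t\in\mathcal T_E)$ such that
\[
\xi_b\neq0\ \ (b\in E),\qquad \eta_t>0\quad\text{and}\quad-\frac{\xi_a+\eta_t\xi_b}{\xi_c}>0\quad\bigl(t=(a,b,c)\in\mathcal T_E\bigr).
\]
It is open, being defined by finitely many strict inequalities between functions that are continuous where all $\xi_b\neq0$. It is nonempty: let $\sigma$ be a good coloring of $E$ (Lemma~\ref{lem:finite}), put $\xi_b=\sigma(b)$, and for each $t=(a,b,c)$ take $\eta_t$ from Lemma~\ref{lem:signs} applied to $\sigma(a),\sigma(b),\sigma(c)$. Since each triple has its own coordinate $\eta_t$, these assignments do not interfere.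

By Lemma~\ref{lem:generic}, $\Omega$ contains a point $(\xi_b,\eta_t)$ with algebraically independent coordinates. Evaluation at this point is injective on polynomials, so it extends to a field embedding $\varphi:K_E\to\mathbb R$. By the definition of $\Omega$ we have $\varphi(Y_t)>0$ and $\varphi(W_t)>0$ for $t\in\mathcal T_E$, hence $\varphi(\Lambda_E)\subseteq\mathbb R_{>0}$. Send $(u,f)$ to the map $x\mapsto\varphi(f)x+\varphi(u)$. The multiplication rule in $G$ is the rule of Example~\ref{ex:aff}, so this is a homomorphism $K_E\rtimes\Lambda_E\to\mathrm{Aff}_+(\mathbb R)$, and it is injective because $\varphi$ is.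
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bi}]
By Proposition~\ref{prop:easy} it remains to show $(4)\Rightarrow(1)$. Assume (4), and let $B$ be a nontrivial Boolean algebra. By Proposition~\ref{prop:bilocal} and (4), the group $G$ is bi-orderable, and by Proposition~\ref{prop:biglobal}, $B$ has a good coloring. Proposition~\ref{prop:reduction} gives $\mathrm{UL}$.
\end{proof}

\section{Square roots of a translation}\label{sec:roots}

The affine group is useless for left-orders, because (S3) is lost. Indeed, if $P_K$ is any positive cone in the additive group $K$ and $P_\Lambda$ is any positive cone in $\Lambda$, then the pairs $(u,f)$ with $f\in P_\Lambda$, or with $f=1$ and $u\in P_K$, form a positive cone in $G$. For $B=\{0,1\}$ we may take $P_K$ from a field embedding that makes both $X_0$ and $X_1$ positive.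

What survives is (S2): all square roots of an element $x$ have the sign of $x$. So square roots will play the part of conjugates. For a triple $(b_1,b_2,b_3)$ we require that some product of square roots of $x_{b_1},x_{b_2},x_{b_3}$ be trivial; by (S1) and (S2) the three signs are then not all equal. We need a left-orderable group in which such a relation can be realized for every other pattern of signs, in place of Lemma~\ref{lem:signs}.

Let $T(s)=s+1$, and let $\mathcal H$ be the group of increasing homeomorphisms of $\mathbb R$ that commute with $T$. Thus $T$ is central in $\mathcal H$.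

\begin{lemma}\label{lem:H}
For every $n\ge1$ the group $\mathcal H^n$ is left-orderable.
\end{lemma}

\begin{proof}
Fix an enumeration $(q_k)$ of $\mathbb Q$. Distinct $f,g\in\mathcal H$ are continuous, so they differ at some rational; put $f<g$ if $f(q_k)<g(q_k)$ for the first $k$ with $f(q_k)\neq g(q_k)$. This is the lexicographic order on the sequences $(f(q_k))_k$, so it is a total order. If $h\in\mathcal H$, then $hf$ and $hg$ first differ at the same $k$ and in the same direction, because $h$ is strictly increasing. On $\mathcal H^n$ use the lexicographic order.
\end{proof}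

The elements $x_b$ will be represented by $T$ or $T^{-1}$ according to a local coloring.

\begin{proposition}\label{prop:six}
Let $\epsilon_1,\epsilon_2,\epsilon_3\in\{\pm1\}$ be not all equal. Then there are $p_1,\dots,p_6\in\mathcal H$ with $p_{2j-1}^2=p_{2j}^2=T^{\epsilon_j}$ for $j=1,2,3$ and $p_1p_2p_3p_4p_5p_6=1$.
\end{proposition}

\begin{remark}
One root for each $j$ would not do. Suppose $p_1p_2p_3=1$ with $p_j^2=T^{\epsilon_j}$. After a cyclic permutation, $p_1^2=T^{\epsilon}$ and $p_2^2=T^{-\epsilon}$. Then $(p_1p_2)^{-1}=p_2T^{\epsilon}p_1T^{-\epsilon}=p_2p_1=p_1^{-1}(p_1p_2)p_1$, so $p_3$ is conjugate in $\mathcal H$ to its inverse. But $p_3$ has no fixed point, since $p_3^2=T^{\pm1}$; so it moves all points of $\mathbb R$ in one direction, its conjugates move them in the same direction, and its inverse moves them in the other.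
\end{remark}

To see what Proposition~\ref{prop:six} asks for, note that $p^2=p'^2=T^\epsilon$ gives $pp'=(pp'^{-1})T^\epsilon$. So the relation reads $w_1w_2w_3=T^{-(\epsilon_1+\epsilon_2+\epsilon_3)}$ with $w_j=p_{2j-1}p_{2j}^{-1}$, and the exponent is $\pm1$ exactly when the $\epsilon_j$ are not all equal. We must find a supply of quotients $w$ of two square roots, and three of them with product $T^{\pm1}$. Both come from the action of $SL_2(\mathbb R)$ on rays in the plane.

Let $e(s)=(\cos\pi s,\sin\pi s)$, so $e(s)=e(s')$ if and only if $s-s'\in2\mathbb Z$, and $e(s+1)=-e(s)$. A \emph{lift} of $M\in SL_2(\mathbb R)$ is an increasing homeomorphism $m$ of $\mathbb R$ with $Me(s)\in\mathbb R_{>0}\,e(m(s))$ for all $s$.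

\begin{lemma}\label{lem:lifts}
Let $M,M'\in SL_2(\mathbb R)$.
\begin{enumerate}
\item[(a)] $M$ has a lift $m$, and the lifts of $M$ are exactly the maps $T^{2k}m$, $k\in\mathbb Z$.
\item[(b)] If $m,m'$ are lifts of $M,M'$, then $mm'$ is a lift of $MM'$ and $m^{-1}$ is a lift of $M^{-1}$. The map $T$ is a lift of $-I$.
\item[(c)] Every lift lies in $\mathcal H$.
\item[(d)] If $\operatorname{tr}M>2$, then $M$ has exactly one lift $\hat M$ with a fixed point. It satisfies $|\hat M(s)-s|<1$ for all $s$, and $\hat M^{-1}=\widehat{M^{-1}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Identify $\mathbb R^2$ with $\mathbb C$, so $e(s)=\exp(i\pi s)$, and put $v(s)=Me(s)\neq0$. Choose $m_0$ with $v(0)\in\mathbb R_{>0}\,e(m_0)$ and put $m(s)=m_0+\int_0^s|v(r)|^{-2}\,dr$. The integrand is continuous, positive and periodic, so $m$ is an increasing homeomorphism of $\mathbb R$. We have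
\[
\operatorname{Im}\frac{v'}{v}=\frac{\det(v,v')}{|v|^2}=\frac{\det M\cdot\det(e,e')}{|v|^2}=\frac{\pi}{|v|^2}=\pi m'.
\]
Hence $z=v\exp(-i\pi m)$ has real logarithmic derivative $z'/z$, so $z/\bar z$ is constant. As $z(0)>0$ and $z$ never vanishes, $z(s)>0$ for all $s$, and $m$ is a lift. The maps $T^{2k}m$ are lifts because $e$ has period $2$. Conversely, the difference of two lifts is continuous with values in $2\mathbb Z$, hence constant.

(b) We have $MM'e(s)\in\mathbb R_{>0}\,Me(m'(s))=\mathbb R_{>0}\,e(mm'(s))$. Applying $M^{-1}$ to the defining relation at $s=m^{-1}(r)$ gives $M^{-1}e(r)\in\mathbb R_{>0}\,e(m^{-1}(r))$. Finally $-e(s)=e(T(s))$.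

(c) From $Me(s+1)=-Me(s)$ we get $e(m(s+1))=-e(m(s))$, so $m(s+1)-m(s)$ is an odd integer, positive because $m$ is increasing. If it were at least $3$, there would be $s'\in(s,s+1)$ with $m(s')=m(s)+2$. Then $Me(s')$ and $Me(s)$ lie on the same ray, so $e(s')=e(s)$, which is impossible for $0<s'-s<1$.

(d) The eigenvalues of $M$ are the roots of $\lambda^2-(\operatorname{tr}M)\lambda+1$, which are real, positive and distinct. So $M$ fixes a ray $\mathbb R_{>0}\,e(s_0)$, a lift $m$ satisfies $m(s_0)=s_0+2k$ for some $k$, and $\hat M=T^{-2k}m$ fixes $s_0$. By (c) it fixes $s_0+\mathbb Z$, so it maps each interval $[s_0+n,s_0+n+1)$ to itself, and $|\hat M(s)-s|<1$. Therefore $T^{2k}\hat M$ has no fixed point for $k\neq0$, which gives uniqueness by (a). The map $\hat M^{-1}$ is a lift of $M^{-1}$ with a fixed point, and $\operatorname{tr}M^{-1}=\operatorname{tr}M>2$.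
\end{proof}

Call $w\in\mathcal H$ \emph{hyperbolic} if $w=\hat M$ for some $M$ with $\operatorname{tr}M>2$. By (d), inverses of hyperbolic elements are hyperbolic.

\begin{lemma}\label{lem:tworoots}
If $w$ is hyperbolic and $\epsilon=\pm1$, then $wT^\epsilon=pp'$ for some $p,p'\in\mathcal H$ with $p^2=p'^2=T^\epsilon$.
\end{lemma}

\begin{proof}
The idea is to find a square root $g$ of $T$ that conjugates $w$ to its inverse. Let $w=\hat M$ and write $M=Q\,\mathrm{diag}(\lambda,\lambda^{-1})\,Q^{-1}$, where the columns of $Q$ are eigenvectors, scaled so that $\det Q=1$. The rotation $R=\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$ satisfies $Re(s)=e(s+\frac12)$, so $\tau(s)=s+\frac12$ is a lift of $R$. It exchanges the coordinate axes, so $R\,\mathrm{diag}(\lambda,\lambda^{-1})\,R^{-1}=\mathrm{diag}(\lambda^{-1},\lambda)$. Let $q$ be a lift of $Q$ and put $g=q\tau q^{-1}\in\mathcal H$. Then $g^2=qTq^{-1}=T$. Moreover $gwg^{-1}$ has a fixed point and is a lift of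
\[
(QRQ^{-1})\,M\,(QRQ^{-1})^{-1}=Q\,\mathrm{diag}(\lambda^{-1},\lambda)\,Q^{-1}=M^{-1}.
\]
By Lemma~\ref{lem:lifts}(d), $gwg^{-1}=w^{-1}$. Inverting gives $gw^{-1}g^{-1}=w$, that is, $g^{-1}wg=w^{-1}$. Put $p=wg^\epsilon$ and $p'=g^\epsilon$. Then $p'^2=T^\epsilon$, $pp'=wT^\epsilon$, and $p^2=w\,(g^\epsilon wg^{-\epsilon})\,g^{2\epsilon}=ww^{-1}T^\epsilon=T^\epsilon$.
\end{proof}

\begin{lemma}\label{lem:three}
Each of $T$ and $T^{-1}$ is a product of three hyperbolic elements.
\end{lemma}

\begin{proof}
We look for matrices $A,D$ of trace greater than $2$ with $\operatorname{tr}AD<-2$; the sign change in the trace will produce an odd power of $T$. With $A=\mathrm{diag}(2,\frac12)$ and diagonal entries $d_1,d_2$ of $D$, this asks for $d_1+d_2>2$ and $2d_1+\frac12d_2<-2$. Take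
\[
A=\begin{pmatrix}2&0\\0&\frac12\end{pmatrix},\qquad D=\begin{pmatrix}-4&33\\-1&8\end{pmatrix},\qquad C=-AD=\begin{pmatrix}8&-66\\ \frac12&-4\end{pmatrix}.
\]
The determinants are $1$, $-32+33=1$ and $-32+33=1$, and the traces are $\frac52$, $4$, $4$. Both $\hat A\hat D$ and $T\hat C$ are lifts of $AD=(-I)C$, so $\hat A\hat D=T^\kappa\hat C$ with $\kappa$ odd. At a fixed point $s$ of $\hat C$,
\[
|\kappa|=|\hat A\hat D(s)-s|\le|\hat A(\hat D(s))-\hat D(s)|+|\hat D(s)-s|<2 ,
\]
so $\kappa=\pm1$. Thus $\hat A\,\hat D\,\hat C^{-1}=T^\kappa$, and inverting gives $\hat C\,\hat D^{-1}\hat A^{-1}=T^{-\kappa}$. We do not need to know $\kappa$, since both signs occur.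
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:six}]
Since the $\epsilon_j$ are not all equal, $\delta=-(\epsilon_1+\epsilon_2+\epsilon_3)$ is $\pm1$. By Lemma~\ref{lem:three} there are hyperbolic $w_1,w_2,w_3$ with $w_1w_2w_3=T^\delta$. As $T$ is central, $(w_1T^{\epsilon_1})(w_2T^{\epsilon_2})(w_3T^{\epsilon_3})=1$. Write $w_jT^{\epsilon_j}=p_{2j-1}p_{2j}$ as in Lemma~\ref{lem:tworoots}.
\end{proof}

\section{Proof of Theorem~\ref{thm:left}}\label{sec:proofleft}

Fix a nontrivial Boolean algebra $B$. Let $\Phi$ be the free group on symbols $x_b$ $(b\in B)$ and $p_{t,i}$ $(t\in\mathcal T,\ 1\le i\le6)$, and consider for $t=(b_1,b_2,b_3)\in\mathcal T$ the relations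
\begin{equation}\label{eq:rel}
p_{t,2j-1}^2=p_{t,2j}^2=x_{b_j}\quad(j=1,2,3),\qquad p_{t,1}p_{t,2}\cdots p_{t,6}=1 .
\end{equation}
In Section~\ref{sec:proofbi} a generic point made the local representations faithful. Here we have no such device, and no direct way to order the finitely generated subgroups of the group presented by \eqref{eq:rel}. Instead we divide out everything that the representations in $\mathcal H$ cannot see. We must use representations of finite parts only: a homomorphism $\Phi\to\mathcal H$ that respects all of \eqref{eq:rel} and sends each $x_b$ to $T^{\pm1}$ would, by (S1) and (S2), already yield a good coloring of $B$.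

For finite $E\subseteq B$ let $\Phi_E\le\Phi$ be generated by the $x_b$ $(b\in E)$ and the $p_{t,i}$ $(t\in\mathcal T_E)$; it is free on these finitely many symbols. Every element of $\Phi$ lies in some $\Phi_E$. A homomorphism $\rho:\Phi_E\to\mathcal H$ is \emph{admissible} if $\rho(x_b)\in\{T,T^{-1}\}$ for all $b\in E$ and the images of the generators satisfy \eqref{eq:rel} for all $t\in\mathcal T_E$. Let $N_E$ be the intersection of the kernels of all admissible $\rho:\Phi_E\to\mathcal H$, and let $N=\bigcup_EN_E$, the union over all finite $E\subseteq B$. Again no choice is made.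

\begin{lemma}\label{lem:N}
$N$ is a normal subgroup of $\Phi$. In $\Gamma=\Phi/N$ the relations \eqref{eq:rel} hold for all $t\in\mathcal T$, and $x_bN\neq1$ for all $b\in B$.
\end{lemma}

\begin{proof}
If $E\subseteq E'$, the restriction to $\Phi_E$ of an admissible map on $\Phi_{E'}$ is admissible, so $N_E\subseteq N_{E'}$. Hence any finitely many elements of $N$ and of $\Phi$ lie in $N_E$ and $\Phi_E$ respectively for a single finite $E$. As $N_E$ is a normal subgroup of $\Phi_E$, it follows that $N$ is a normal subgroup of $\Phi$. The relators of \eqref{eq:rel} for $t=(b_1,b_2,b_3)$ lie in $N_E$ for $E=\{b_1,b_2,b_3\}$.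

Admissible maps exist for every finite $E$: let $\sigma$ be a good coloring of $E$ (Lemma~\ref{lem:finite}), put $\rho(x_b)=T^{\sigma(b)}$, and for each of the finitely many $t\in\mathcal T_E$ choose the $\rho(p_{t,i})$ by Proposition~\ref{prop:six}. If $x_b\in N$, then $x_b\in N_E$ for some finite $E$ containing $b$, and an admissible $\rho$ on $\Phi_E$ would have $\rho(x_b)=1$, although $\rho(x_b)=T^{\pm1}$.
\end{proof}

For elements $h_1,\dots,h_n$ of a group, let $\mathrm{sgr}(h_1,\dots,h_n)$ be the semigroup they generate, the set of all products of one or more factors from $\{h_1,\dots,h_n\}$. We say that a group $L$ has \emph{consistent signs} if for all $n\ge1$ and $h_1,\dots,h_n\in L\setminus\{1\}$ there is $\epsilon\in\{\pm1\}^n$ with $1\notin\mathrm{sgr}(h_1^{\epsilon_1},\dots,h_n^{\epsilon_n})$. A group whose finitely generated subgroups are left-orderable has consistent signs, by (S1). A finitely generated subgroup of $\Gamma$ need not be detected by finitely many admissible maps, so we cannot simply embed it in some $\mathcal H^n$. What the admissible maps do give is consistent signs, and for countable groups that is enough.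

\begin{lemma}\label{lem:consistent}
The group $\Gamma$ has consistent signs.
\end{lemma}

\begin{proof}
Let $h_1,\dots,h_n\in\Gamma\setminus\{1\}$ and choose preimages $g_1,\dots,g_n\in\Phi\setminus N$. Suppose that no $\epsilon$ works. Then for each of the $2^n$ sequences $\epsilon$ we can pick $v_\epsilon\in N\cap\mathrm{sgr}(g_1^{\epsilon_1},\dots,g_n^{\epsilon_n})$. Choose a finite $E$ with all $g_i\in\Phi_E$ and all $v_\epsilon\in N_E$. Since $g_i\notin N_E$, there is an admissible $\rho_i$ on $\Phi_E$ with $\rho_i(g_i)\neq1$. A single $\rho_i$ may kill the other $g_j$, so we combine them into $\rho=(\rho_1,\dots,\rho_n):\Phi_E\to\mathcal H^n$, which has $\rho(g_i)\neq1$ for all $i$. Fix a left-order on $\mathcal H^n$ (Lemma~\ref{lem:H}), and let $\epsilon_i$ be the sign of $\rho(g_i)$, so that $\rho(g_i^{\epsilon_i})>1$ for all $i$. For this $\epsilon$, (S1) gives $\rho(v_\epsilon)>1$. But $v_\epsilon\in N_E$ lies in the kernel of every $\rho_i$, so $\rho(v_\epsilon)=1$, a contradiction.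
\end{proof}

\begin{lemma}\label{lem:countable}
A countable group $L$ with consistent signs is left-orderable.
\end{lemma}

\begin{proof}
We may assume $L\neq\{1\}$. Fix a sequence $h_1,h_2,\dots$, possibly with repetitions, whose terms are exactly the elements of $L\setminus\{1\}$. Let $S$ be the set of finite sign sequences $(\epsilon_1,\dots,\epsilon_n)$, $n\ge0$, with $1\notin\mathrm{sgr}(h_1^{\epsilon_1},\dots,h_n^{\epsilon_n})$. It is closed under initial segments and, by hypothesis, contains sequences of every length. Call a sequence \emph{extendable} if it has extensions in $S$ of arbitrarily large length. The empty sequence is extendable, and if $(\epsilon_1,\dots,\epsilon_n)$ is extendable then so is at least one of $(\epsilon_1,\dots,\epsilon_n,\pm1)$. Define recursively $\epsilon_{n+1}=+1$ if $(\epsilon_1,\dots,\epsilon_n,+1)$ is extendable and $\epsilon_{n+1}=-1$ otherwise. All initial segments of the resulting infinite sequence lie in $S$.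

Let $P=\{h_i^{\epsilon_i}:i\ge1\}$. A product of elements of $P$ has finitely many factors, so it is never $1$; in particular $1\notin P$. Every $h\neq1$ is some $h_i$, so one of $h,h^{-1}$ is in $P$, and not both, since $hh^{-1}=1$. Let $h,k\in P$. Then $hk\neq1$, and if $hk\notin P$ then $(hk)^{-1}\in P$, so that $1=h\,k\,(hk)^{-1}$ is a product of elements of $P$. Hence $hk\in P$, and $P$ is a positive cone. Lemma~\ref{lem:cones} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:left}]
One direction is in Proposition~\ref{prop:easy}. Assume $\mathrm{LG}^{\mathrm{left}}$ and let $B$ be a nontrivial Boolean algebra. A finitely generated subgroup $L$ of $\Gamma$ is countable, since the words in its finitely many generators and their inverses can be listed explicitly, and it inherits consistent signs from $\Gamma$ (Lemma~\ref{lem:consistent}). By Lemma~\ref{lem:countable} it is left-orderable. So $\mathrm{LG}^{\mathrm{left}}$ gives a left-order on $\Gamma$.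

Let $\sigma(b)$ be the sign of $x_bN$, which is nontrivial by Lemma~\ref{lem:N}. Suppose $\sigma(b_1)=\sigma(b_2)=\sigma(b_3)$ for some $t=(b_1,b_2,b_3)\in\mathcal T$. By \eqref{eq:rel}, each $p_{t,i}N$ has one of the $x_{b_j}N$ as its square, so it is nontrivial and has the common sign by (S2). By (S1) the product of the six is not $1$, contradicting \eqref{eq:rel}. Thus $\sigma$ is a good coloring of $B$, and Proposition~\ref{prop:reduction} gives $\mathrm{UL}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Corson}
Samuel M. Corson, \emph{Bi-orders do not arise from total orders}, arXiv:2004.13798 (2020).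

\bibitem{Jech}
Jech, \emph{The Axiom of Choice}.

\end{thebibliography}
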